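# Transitive tournaments and groupings: $\mathrm{EM}$ implies $\mathrm{GP}^2_2$ over $\mathsf{RCA}_0$

## 1. Vetoing a point by an earlier pair

Let us build a coloring $R:[\mathbb N]^2\to 2$ one column at a time. At stage $s$ all values $R(x,y)$ with $x<y<s$ are known, and we must choose $R(x,s)$ for every $x<s$. Call a set $H$ *$R$-transitive* if, for each $c<2$ and all $x<y<z$ in $H$, $R(x,y)=R(y,z)=c$ implies $R(x,z)=c$.

Pick two points $x<y<s$ and put
$$R(x,s)=1-R(x,y),\qquad R(y,s)=R(x,y). \tag{1}$$
If $c=R(x,y)$, then $R(x,y)=R(y,s)=c$ while $R(x,s)=1-c$. For instance, if $R(3,5)=0$ and $s=9$, we set $R(3,9)=1$ and $R(5,9)=0$; then $3<5<9$ violates transitivity. The pair $\{x,y\}$ has *vetoed* $s$: no $R$-transitive set contains $x$, $y$ and $s$. If several pairs are to veto the same $s$, this works as long as they do not share points.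

**Lemma 1 (veto).** Suppose $R$ is defined on pairs below $s$, and let $P$ be a finite family of pairwise disjoint two-element subsets of $\{0,\dots,s-1\}$. Define column $s$ by (1) for each $\{x<y\}\in P$ and by $R(x,s)=0$ for the remaining $x<s$. Then no $R$-transitive set contains $p\cup\{s\}$ for any $p\in P$.

**Proof.** Each $x<s$ lies in at most one pair, so column $s$ is well defined. For $p=\{x<y\}\in P$ the computation above shows that $R$ is not transitive on $\{x,y,s\}$. $\square$

Disjointness matters. If $\{x<y\}$ and $\{y<z\}$ both try to veto $s$, the first demands $R(y,s)=R(x,y)$ and the second demands $R(y,s)=1-R(y,z)$; these conflict when $R(x,y)=R(y,z)$.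

Here is what the veto is for. A principle called $\mathrm{EM}$ will hand us an infinite $R$-transitive set $H$ about which we know nothing beyond transitivity. We want $H$ to stay away from certain regions of $\mathbb N$ from some point on, and which regions these are will depend on the first few elements of $H$. So we attach a region to each possible finite set $K$ of early elements and let two points of $K$ veto each later $s$ that falls into the region of $K$. If $K\subseteq H$, then no later element of $H$ lies in that region. The whole difficulty is to keep the pairs disjoint when many finite sets $K$ want to veto the same $s$.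

## 2. Largeness, groupings, and the statement

For $X\subseteq\mathbb N$ let $[X]^{<\mathbb N}$ be the set of (codes of) finite subsets of $X$. For finite sets write $F<G$ if $\max F<\min G$.

**Largeness notion.** A largeness notion is a set $\mathsf L\subseteq[\mathbb N]^{<\mathbb N}$ that is closed under supersets (if $F\in\mathsf L$ and $F\subseteq G$ with $G$ finite, then $G\in\mathsf L$) and such that every infinite $X\subseteq\mathbb N$ has a finite subset $F\subseteq X$ with $F\in\mathsf L$.

The set of all $F$ with $|F|\ge 2$ is a largeness notion. So is the set of all nonempty $F$ with $|F|>\min F$: if $F\subseteq G$ then $|G|\ge|F|>\min F\ge\min G$, and the first $\min X+1$ elements of an infinite $X$ form such a set.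

**Grouping.** Let $f:[\mathbb N]^2\to2$. An infinite $\mathsf L$-grouping for $f$ is an infinite sequence $\langle F_j\mid j\in\mathbb N\rangle$ of finite sets with $F_0<F_1<F_2<\cdots$, each $F_j\in\mathsf L$, such that for all $j<j'$ there is a color $c<2$ with $f(x,y)=c$ for all $x\in F_j$ and $y\in F_{j'}$.

Nothing is asked about pairs inside one $F_j$, and $c$ may depend on $(j,j')$. Take $\mathsf L=\{F:|F|\ge2\}$. If $f(2i,2i+1)=1$ for all $i$ and $f=0$ on all other pairs, then $F_j=\{2j,2j+1\}$ is a grouping: pairs inside a block have color $1$, pairs across blocks have color $0$. For the coloring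
$$f(x,y)=0\iff x\text{ is even}\qquad(x<y), \tag{2}$$
the sets $\{0,2\}<\{3,5\}<\{6,8\}$ begin a grouping, with color $0$ between the first two and color $1$ between the last two. On the other hand no grouping for (2) contains $\{0,1\}$ as its first block, since $f(0,y)=0\ne1=f(1,y)$ for every $y>1$.

**The grouping principle $\mathrm{GP}^2_2$.** For every largeness notion $\mathsf L$ and every $f:[\mathbb N]^2\to2$, there exists an infinite $\mathsf L$-grouping for $f$.

**The Erdős–Moser theorem $\mathrm{EM}$.** For every $f:[\mathbb N]^2\to2$ there is an infinite $H\subseteq\mathbb N$ on which $f$ is transitive, i.e. for each $c<2$ and all $x<y<z$ in $H$, if $f(x,y)=c$ and $f(y,z)=c$ then $f(x,z)=c$. (Equivalently, every infinite tournament has an infinite transitive subtournament.)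

Does $\mathrm{EM}$ imply $\mathrm{GP}^2_2$ over $\mathsf{RCA}_0$? The question comes from Ludovic Patey and Keita Yokoyama, "The proof-theoretic strength of Ramsey's theorem for pairs and two colors", arXiv:1601.00050 (2016). The answer is yes.

**Theorem 2.** $\mathsf{RCA}_0\vdash\mathrm{EM}\rightarrow\mathrm{GP}^2_2$.

**What the base theory gives us.** $\mathsf{RCA}_0$ has $\Delta^0_1$-comprehension and $\Sigma^0_1$-induction. It also proves the following, which we use freely: $\Pi^0_1$-induction; bounded $\Sigma^0_1$-comprehension (for $\varphi$ in $\Sigma^0_1$ and any $n$, the set $\{i<n:\varphi(i)\}$ exists); $\mathsf B\Sigma^0_1$ (if for every $i<n$ there is a witness $w$ to a $\Sigma^0_1$ property of $i$, then the witnesses can be taken below a common bound); the existence of functions defined by primitive recursion (searches that always succeed may be used along the way); and the infinite pigeonhole principle for two colors. "Infinite" means unbounded. Two further facts are cited.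

- (Simpson, *Subsystems of Second Order Arithmetic*, Lemma III.1.3) Over $\mathsf{RCA}_0$, $\mathsf{ACA}_0$ is equivalent to "every injection $\kappa:\mathbb N\to\mathbb N$ has a range".
- (Simpson, §III.7) $\mathsf{ACA}_0$ proves Ramsey's theorem $\mathrm{RT}^2_2$.

From here on we argue in $\mathsf{RCA}_0+\mathrm{EM}$ and fix a largeness notion $\mathsf L$ and a coloring $f:[\mathbb N]^2\to2$. Write $[0,u]=\{0,\dots,u\}$, with $[0,-1]=\emptyset$, and $(a,b)=\{x:a<x<b\}$. Codes are chosen so that a finite set or tuple is determined by its code. A finite set is *large* if it is nonempty and belongs to $\mathsf L$. Every infinite $X$ has a large subset: it has a finite subset in $\mathsf L$, and if that subset is empty then $\emptyset\in\mathsf L$, so all finite sets are in $\mathsf L$ and any singleton of $X$ will do.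

## 3. When ranges exist, and the linear order when they do not

**Step 1. The case $\mathsf{ACA}_0$.** *This step disposes of the models in which the later construction is unavailable.* If $f$ is homogeneous on an infinite set $Y$, choosing successively large sets $F_0<F_1<\cdots$ inside $Y$ (each by a search, which succeeds because every tail of $Y$ is infinite) gives a grouping. If $\mathsf{ACA}_0$ holds, such a $Y$ exists by $\mathrm{RT}^2_2$, and we are done.

**From now on assume $\neg\mathsf{ACA}_0$ and fix an injection $\kappa:\mathbb N\to\mathbb N$ whose range does not exist as a set.** It will be used in Section 6.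

**Step 2. Making $f$ a linear order.** *This step uses $\mathrm{EM}$ once to replace "constant color between blocks" by a statement about intervals of an order.* By $\mathrm{EM}$ let $\{a_0<a_1<\cdots\}$ be infinite with $f$ transitive on it. Put $f'(i,j)=f(a_i,a_j)$ and $\mathsf L'=\{F:\{a_i:i\in F\}\in\mathsf L\}$. Then $\mathsf L'$ is closed under supersets, and for infinite $X$ the infinite set $\{a_i:i\in X\}$ has a finite subset in $\mathsf L$, which has the form $\{a_i:i\in F\}$ with $F\subseteq X$ and $F\in\mathsf L'$. So $\mathsf L'$ is a largeness notion. If $\langle F_j\rangle$ is an $\mathsf L'$-grouping for $f'$, then $\langle\{a_i:i\in F_j\}\rangle$ is an $\mathsf L$-grouping for $f$. Hence we may assume that $f$ is transitive on $\mathbb N$.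

For $x<y$ put $x\prec y$ if $f(x,y)=0$, and $y\prec x$ if $f(x,y)=1$. Any two distinct points are comparable in exactly one direction. A 3-cycle of $\prec$ on points $x<y<z$ is either $x\prec y\prec z\prec x$, that is $f(x,y)=f(y,z)=0$ and $f(x,z)=1$, or $z\prec y\prec x\prec z$, that is $f(x,y)=f(y,z)=1$ and $f(x,z)=0$. Both contradict transitivity of $f$. Finally, if $x\prec y\prec z$, then $x\ne z$, and $z\prec x$ would be a 3-cycle, so $x\prec z$. Thus $\prec$ is a linear order.

**Hull.** For finite nonempty $J$ let $\mathrm{hull}(J)=\{x:\min_\prec J\preceq x\preceq\max_\prec J\}$. Its *endpoints* are $\min_\prec J$ and $\max_\prec J$.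

For (2) the order is $0\prec2\prec4\prec\cdots\prec5\prec3\prec1$. Here $\mathrm{hull}(\{0,4\})=\{0,2,4\}$, while $\mathrm{hull}(\{0,1\})=\mathbb N$. A hull of a two-element set can be everything.

Two hulls are disjoint if and only if the maximum of one is $\prec$-below the minimum of the other, so disjointness is decidable from the endpoints. If $J<J'$ have disjoint hulls, then either all $x\in J$, $y\in J'$ satisfy $x\prec y$, or all satisfy $y\prec x$; since $x<y$ in either case, $f$ is constantly $0$ or constantly $1$ on $J\times J'$. So we have reached the following target: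
$$\text{find large sets } J_0<J_1<J_2<\cdots\text{ with pairwise disjoint hulls.} \tag{3}$$

## 4. Finitely many disjoint hulls inside an infinite set

Before asking for infinitely many disjoint hulls, we get any finite number of them. We need the pigeonhole principle for a number of colors that is not fixed in advance; our list of tools has it for two colors only, so we derive it from $\mathrm{EM}$.

**Lemma 3.** If $X$ is infinite, $k\in\mathbb N$ and $c:X\to k$, then some color class of $c$ is infinite.

**Proof.** *The aim is a transitive set along which $c$ changes at most $k$ times.* Enumerating $X$ increasingly, assume $X=\mathbb N$. Let $g(x,y)=0$ if $c(x)=c(y)$ and $g(x,y)=1$ otherwise, and by $\mathrm{EM}$ let $H=\{h_0<h_1<\cdots\}$ be infinite and $g$-transitive. There are no $i<j<l$ with $c(h_i)=c(h_l)\ne c(h_j)$: otherwise $g(h_i,h_j)=g(h_j,h_l)=1$ and $g(h_i,h_l)=0$. So a color that has been left never returns.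

Call $i$ a *switch* if $c(h_i)\ne c(h_{i+1})$. If $i<i'$ are switches, then $c(h_i)\ne c(h_{i'})$. Indeed, if they were equal, then $c(h_{i+1})\ne c(h_i)=c(h_{i'})$, hence $i+1\ne i'$, and $i<i+1<i'$ is a forbidden pattern. So distinct switches carry distinct colors, and there are at most $k$ of them. By bounded $\Sigma^0_1$-comprehension there is a largest $r\le k$ such that $r$ distinct switches exist. Beyond those $r$ switches there are none, so $c$ is constant on a tail of $H$, and the color class of that constant is infinite. $\square$

**Lemma 4.** If $X$ is infinite and $q\in\mathbb N$, then $X$ has $q$ large subsets with pairwise disjoint hulls.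

**Proof.** For $q\le1$ this is clear.

*Case $q=2$; the purpose is to split $X$ once.* Suppose it fails for $X$. For $x\in X$ let $X_{\prec x}$ and $X_{\succ x}$ be the sets of elements of $X$ that are $\prec$-below and $\prec$-above $x$. Together they make up $X\setminus\{x\}$, so one of them is infinite and has a large subset. They do not both have large subsets, since the hulls of these would be separated by $x$, hence disjoint. Therefore
$$U=\{x\in X:X_{\prec x}\text{ has a large subset}\},\qquad V=\{x\in X:X_{\succ x}\text{ has a large subset}\}$$
partition $X$. Both are $\Sigma^0_1$, and each is the complement of the other in $X$, so both exist as sets by $\Delta^0_1$-comprehension. One of them is infinite. If $U$ is infinite, take a large $F\subseteq U$ and let $x=\min_\prec F$. Since $x\in U$, there is a large $F'\subseteq X_{\prec x}$. The hull of $F'$ lies below $x$ and the hull of $F$ lies at or above $x$, so they are disjoint, a contradiction. If $V$ is infinite, take a large $F\subseteq V$, let $x=\max_\prec F\in V$, and take a large $F'\subseteq X_{\succ x}$; again the hulls are disjoint.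

*Case $q\ge3$; the purpose is to increase a maximal family by one.* By bounded $\Sigma^0_1$-comprehension let $j\le q$ be greatest such that $X$ has $j$ large subsets with pairwise disjoint hulls, and let $G_1,\dots,G_j$ be such sets. Suppose $j<q$. Color $x\in X$ by the index $i$ with $x\in\mathrm{hull}(G_i)$ if there is one, and otherwise by the number of $i$ such that $\mathrm{hull}(G_i)$ lies below $x$. This uses at most $j+(j+1)=2j+1$ colors. By Lemma 3 there is an infinite monochromatic $Y\subseteq X$.

If $Y\subseteq\mathrm{hull}(G_i)$ for some $i$, apply the case $q=2$ to $Y$. The two large sets obtained have disjoint hulls, both contained in $\mathrm{hull}(G_i)$ by convexity; replace $G_i$ by these two sets.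

Otherwise no element of $Y$ is in any $\mathrm{hull}(G_i)$, and each has the same number $r$ of these hulls below it. The hulls are linearly arranged by $\prec$, so these are the $r$ lowest ones for every $y\in Y$, and the others lie above $y$. Hence for any large $F\subseteq Y$ the set $\mathrm{hull}(F)$ lies above those $r$ hulls and below the others. It is disjoint from all of them, and we add $F$ to the family.

Either way $X$ has $j+1\le q$ large subsets with pairwise disjoint hulls, contradicting the choice of $j$. $\square$

New hulls must also avoid old ones. It is not enough that $X$ is disjoint from the old hulls: if $2\prec0\prec1\prec3$, then $2,3\notin\mathrm{hull}(\{0,1\})$, yet $\mathrm{hull}(\{2,3\})$ contains $\mathrm{hull}(\{0,1\})$. Spare sets take care of this.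

**Lemma 5 (endpoints).** Let $J_0,\dots,J_{i-1}$ be finite nonempty sets, and let $X$ be a set disjoint from $\mathrm{hull}(J_l)$ for all $l<i$. Among any $n+2i$ nonempty finite subsets of $X$ with pairwise disjoint hulls, at least $n$ have hulls disjoint from $\mathrm{hull}(J_l)$ for all $l<i$.

**Proof.** The hulls $\mathrm{hull}(J_l)$, $l<i$, have at most $2i$ endpoints, and each endpoint lies in at most one of the given hulls. So at least $n$ of the given sets $J$ have a hull containing none of these endpoints. For such $J$ and $l<i$ suppose $\mathrm{hull}(J)$ and $\mathrm{hull}(J_l)$ share a point $q$. If $\mathrm{hull}(J)$ also had a point $p$ outside $\mathrm{hull}(J_l)$, then an endpoint of $\mathrm{hull}(J_l)$ would lie $\prec$-between $p$ and $q$ or equal $q$, and by convexity $\mathrm{hull}(J)$ would contain it. So $\mathrm{hull}(J)\subseteq\mathrm{hull}(J_l)$. This is impossible, because $\emptyset\ne J\subseteq X$ and $X\cap\mathrm{hull}(J_l)=\emptyset$. $\square$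

## 5. Greedy choice, decoding a choice from $H$, and competition for elements

**Greedy choice.** The sensible first approach to (3) is to choose $J_0$, then $J_1$, and so on. On the order $0\prec2\prec4\prec\cdots\prec5\prec3\prec1$ with $\mathsf L=\{F:|F|\ge2\}$, a search may return $J_0=\{0,1\}$, whose hull is $\mathbb N$, and there is no $J_1$. So we should insist that infinitely many points stay outside the hulls chosen so far. Suppose this has been kept up to stage $i$, so that there is an infinite $X$, with all elements beyond the earlier sets, that is disjoint from $\mathrm{hull}(J_l)$ for all $l<i$. By Lemma 4 take $2+2i$ large subsets of $X$ with pairwise disjoint hulls; by Lemma 5 two of them have hulls that avoid the earlier ones. Each point of $X$ is outside at least one of these two hulls, so for one of the two sets, call it $J$, the set $X\setminus\mathrm{hull}(J)$ is infinite. Thus one more step is always possible. What stops us is the question *which* of the two sets to take. "Infinitely many points of $X$ lie outside $\mathrm{hull}(J)$" is a statement of the form $\forall\exists$, not decided by a search, and a recursion in $\mathsf{RCA}_0$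 needs a set that answers infinitely many such questions.

**Decoding the choice from $H$.** The veto supplies such a set. Let us first do one block. Let $B=[0,b-1]$, and by Lemma 4 fix large sets $J^K$, one for each $K\subseteq B$, with pairwise disjoint hulls. Build $R$ as follows: for $s\ge b$, if $s\in\mathrm{hull}(J^K)$ for some $K$ with $|K|\ge2$ (there is at most one such $K$, because the hulls are disjoint), let the two least elements of $K$ veto $s$; otherwise veto nothing. Let $H$ be infinite and $R$-transitive with $|H\cap B|\ge2$, and put $K=H\cap B$. By Lemma 1, no $s\in H$ with $s\ge b$ lies in $\mathrm{hull}(J^K)$. So $J^{H\cap B}$ is a choice that leaves infinitely many points outside its hull, namely a tail of $H$. We made no decision: $H$ made it.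

**Several blocks.** The set $J_1$ must be chosen with its hull disjoint from that of $J_0=J^{H\cap B}$, so the family from which $J_1$ is taken depends on the past of $H$. If the second block is $(u,t)$ with $u\ge b$, we need a family for each guess $\sigma\subseteq[0,u]$ at $H\cap[0,u]$. Two things change. First, for a wrong guess the family need not exist, since the guessed $J_0$ may have too large a hull. As column $s$ of $R$ must be computed at stage $s$, we use only those families that have been found by then. Second, up to $2^{u+1}$ families may each request a veto of the same $s$ by two points of the same block, so we need sets $K$ of size about $2\cdot2^{u+1}$ to pick disjoint pairs.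

**Why the blocks cannot be fixed in advance.** Suppose we use consecutive blocks $(z_0,z_1),(z_1,z_2),\dots$ given beforehand. Any infinite subset of an $R$-transitive set is $R$-transitive, so we may thin $H$ until it has at most one point in each block, and then it vetoes nothing. The blocks have to be chosen after $H$ is known. If, on the other hand, every interval $(u,t)$ is allowed as a block, then a given block meets intervals $(u',t')$ with $t<t'<s$ in a number that grows with $s$, and the count of competing requests has no bound depending on the block alone.

So we want a family of intervals $B_t=(u_t,t)$ and thresholds $m_t$ such that the later intervals meeting $B_t$ are few, and their requests can be counted against $m_t$, while every infinite $H$ has at least $m_t$ points in $B_t$ for infinitely many $t$. This is what an injection without a range provides.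

## 6. Intervals attached to an injection without a range

For $t\in\mathbb N$ let $u_t$ be the largest $u<t$ with $\kappa(u)<\kappa(t)$, or $u_t=-1$ if there is none. Put
$$B_t=\{x\in\mathbb N:u_t<x<t\},\qquad m_t=2(\kappa(t)+1)2^{u_t+1}. \tag{4}$$
Always $m_t\ge2$.

As an example, suppose $\kappa$ begins with $3,1,4,0,2,7,6,5$. Then:

- $t=0$: $u_0=-1$, $B_0=\emptyset$, $m_0=8$.
- $t=1$: $u_1=-1$, $B_1=\{0\}$, $m_1=4$.
- $t=2$: $u_2=1$, $B_2=\emptyset$.
- $t=3$: $u_3=-1$, $B_3=\{0,1,2\}$, $m_3=2$.
- $t=4$: $u_4=3$, $B_4=\emptyset$.
- $t=5$: $u_5=4$, $B_5=\emptyset$.
- $t=6$: $u_6=4$, $B_6=\{5\}$, $m_6=448$.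
- $t=7$: $u_7=4$, $B_7=\{5,6\}$, $m_7=384$.

The intervals $B_1$ and $B_3$ meet, and so do $B_6$ and $B_7$. In both cases the later index has the smaller $\kappa$-value.

**Step 3. Few later intervals meet a given one.** *This step bounds the competition.*

**Lemma 6.** If $t<t'$ and $B_t\cap B_{t'}\ne\emptyset$, then $\kappa(t')<\kappa(t)$ and $u_{t'}\le u_t$.

**Proof.** Let $x\in B_t\cap B_{t'}$. Then $u_{t'}<x<t<t'$. Since $t$ lies strictly between $u_{t'}$ and $t'$, maximality of $u_{t'}$ gives $\kappa(t)\not<\kappa(t')$, and injectivity gives $\kappa(t)>\kappa(t')$. If $u_{t'}=-1$, then $u_{t'}\le u_t$ trivially. If $u_{t'}\ge0$, then $u_{t'}<t$ and $\kappa(u_{t'})<\kappa(t')<\kappa(t)$, so $u_{t'}$ is one of the candidates for $u_t$, and $u_{t'}\le u_t$. $\square$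

As $\kappa$ is injective, at most $\kappa(t)$ later intervals meet $B_t$, and each comes with at most $2^{u_t+1}$ guesses $\sigma'\subseteq[0,u_{t'}]$. Adding $B_t$ itself, with its $2^{u_t+1}$ guesses, we get at most $(\kappa(t)+1)2^{u_t+1}$ requests, each using two points. This explains $m_t$.

**Step 4. Every infinite set fills infinitely many intervals.** *Here we use that the range of $\kappa$ does not exist: a set that is too thin for all late $B_t$ would let us compute the range.*

**Lemma 7.** If $H$ is infinite, then for every $b\in\mathbb N$ there is $t$ with $u_t\ge b$ and $|H\cap B_t|\ge m_t$.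

**Proof.** Suppose $b$ is a counterexample: $|H\cap B_t|<m_t$ whenever $u_t\ge b$. Let $k_0=\kappa(b)+1$. By bounded $\Sigma^0_1$-comprehension the set of $k<k_0$ in the range of $\kappa$ exists. Each such $k$ has a preimage, unique by injectivity, so by $\mathsf B\Sigma^0_1$ these preimages are bounded, and there is $z_{k_0}\ge b$ with $\kappa(t)\ge k_0$ for all $t>z_{k_0}$. For $k\ge k_0$ let $z_{k+1}>z_k$ be least with
$$|H\cap(z_k,z_{k+1})|\ge2(k+1)2^{z_k+1}. \tag{5}$$
It exists because $H$ is infinite, so the sequence $z_{k_0}<z_{k_0+1}<\cdots$ is defined by primitive recursion.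

We show by $\Pi^0_1$-induction on $k\ge k_0$ that $\kappa(t)\ge k$ for all $t>z_k$. For $k=k_0$ this is the choice of $z_{k_0}$. Assume it for $k$, and let $t>z_{k+1}$. Then $t>z_k$, so $\kappa(t)\ge k$. Suppose $\kappa(t)=k$. By the induction hypothesis every $u$ with $\kappa(u)<k$ satisfies $u\le z_k$, so $u_t\le z_k$. Also $b\le z_k<t$ and $\kappa(b)<k_0\le k=\kappa(t)$, so $b$ is a candidate for $u_t$ and $u_t\ge b$. Since $u_t\le z_k$ and $t>z_{k+1}$, we have $B_t\supseteq(z_k,z_{k+1})$, and (5) gives
$$|H\cap B_t|\ge2(k+1)2^{z_k+1}\ge2(\kappa(t)+1)2^{u_t+1}=m_t,$$
which contradicts the choice of $b$. So $\kappa(t)\ge k+1$ for all $t>z_{k+1}$, which completes the induction.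

Consequently, for $k\ge k_0$, $k$ is in the range of $\kappa$ if and only if $\kappa(t)=k$ for some $t\le z_{k+1}$. The part of the range below $k_0$ is a finite set that exists. So the range of $\kappa$ exists by $\Delta^0_1$-comprehension, a contradiction. $\square$

## 7. The families of candidates $E_s(t,\sigma)$

**Step 5. Which intervals are used.** *This step fixes, for a set $A$, the sequence of blocks that $A$ uses, in such a way that an initial part of $A$ determines an initial part of the sequence.* For a finite or infinite set $A$ define, as far as the required $t$ exist,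
$$t^A_0=\text{least }t\text{ with }|A\cap B_t|\ge m_t,\qquad t^A_{i+1}=\text{least }t\text{ with }u_t\ge t^A_i\text{ and }|A\cap B_t|\ge m_t. \tag{6}$$
Since $t>u_t$, the sequence is strictly increasing. For $t\in\mathbb N$ and $\sigma\subseteq[0,u_t]$ let $\mathrm{Prev}(t,\sigma)=(t_0,\dots,t_{i-1})$ be the (possibly empty) sequence of all $t^\sigma_l$ with $t^\sigma_l\le u_t$. It is found by bounded search.

In the example of Section 6 let $t=6$, so $u_6=4$. If $\sigma=\{0,1,3\}$, then $t=0,1,2$ fail the condition for $t^\sigma_0$, while $|\sigma\cap B_3|=2\ge m_3$. So $t^\sigma_0=3$. A further term $t\le4$ would need $u_t\ge3$, hence $t=4$, but $B_4=\emptyset$. Thus $\mathrm{Prev}(6,\sigma)=(3)$. If $\sigma=\{0,3\}$, then $|\sigma\cap B_3|=1$ and $\mathrm{Prev}(6,\sigma)$ is empty.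

**Step 6. The families.** *This step defines, for each interval $B_t$ and each guess $\sigma$ at the past, a family of candidates for the next set of (3), one candidate for each $K\subseteq B_t$.* For $s,t\in\mathbb N$ and $\sigma\subseteq[0,u_t]$ define $E_s(t,\sigma)$ by recursion on $t$. Let $(t_0,\dots,t_{i-1})=\mathrm{Prev}(t,\sigma)$, and for $l<i$ put
$$\sigma_l=\sigma\cap[0,u_{t_l}],\qquad K_l=\sigma\cap B_{t_l}.$$
Here $t_l\le u_t<t$, so the recursion may refer to $E_s(t_l,\sigma_l)$. If all $E_s(t_l,\sigma_l)$ with $l<i$ are defined, let $J_l$ be the entry of the tuple $E_s(t_l,\sigma_l)$ with index $K_l$. Then $E_s(t,\sigma)$ is the tuple with least code, if there is one with code $<s$, of the form $\langle J^K:K\subseteq B_t\rangle$ such that: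

1. each $J^K$ is large;
2. the hulls of the $J^K$, $K\subseteq B_t$, are pairwise disjoint;
3. $\mathrm{hull}(J^K)\cap\mathrm{hull}(J_l)=\emptyset$ for all $K\subseteq B_t$ and $l<i$;
4. $\max J_l<\min J^K$ for all $K\subseteq B_t$ and $l<i$.

In all other cases $E_s(t,\sigma)$ is undefined. In the example, $u_3=-1$, so the only guess for $t=3$ is $\sigma=\emptyset$, and $E_s(3,\emptyset)$ is, once found, a tuple of eight large sets with pairwise disjoint hulls, indexed by the subsets of $\{0,1,2\}$.

Only bounded searches are involved, so it is decidable whether $E_s(t,\sigma)$ is defined and what its value is. For a wrong guess $\sigma$ it may remain undefined for every $s$, and this does no harm.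

**Lemma 8.** If $E_s(t,\sigma)$ is defined and $s'\ge s$, then $E_{s'}(t,\sigma)=E_s(t,\sigma)$.

**Proof.** By induction on $t$, for all $\sigma\subseteq[0,u_t]$. If $E_s(t,\sigma)$ is defined, then so are all $E_s(t_l,\sigma_l)$, and by the induction hypothesis $E_{s'}(t_l,\sigma_l)=E_s(t_l,\sigma_l)$. So conditions 1–4 refer to the same $J_l$ for $s$ and for $s'$. The least code of a tuple satisfying them is $<s\le s'$, and it is the value in both cases. $\square$

Write $E(t,\sigma)$ for this eventual value, and call $E(t,\sigma)$ *defined* if some $E_s(t,\sigma)$ is.

## 8. Disjoint veto pairs and the coloring $R$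

**Step 7. The requests at $s$.** *This step says which finite sets want to veto $s$.* Fix $s$. Let $t<s$ and $\sigma\subseteq[0,u_t]$ be such that $E_s(t,\sigma)=\langle J^K:K\subseteq B_t\rangle$ is defined. By condition 2 there is at most one $K\subseteq B_t$ with $s\in\mathrm{hull}(J^K)$. If it exists and $|K|\ge m_t$, put $K(t,\sigma,s)=K$. In all other cases $K(t,\sigma,s)$ is undefined.

**Step 8. Serving all requests.** *This step finds the disjoint pairs that Lemma 1 needs.*

**Lemma 9.** For each $s$ one can choose two-element sets $p(t,\sigma,s)\subseteq K(t,\sigma,s)$, one for each $(t,\sigma)$ with $K(t,\sigma,s)$ defined, that are pairwise disjoint. The choice is computable uniformly in $s$.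

**Proof.** Process $t=s-1,s-2,\dots,0$ in this order, and for each $t$ process all $\sigma\subseteq[0,u_t]$ in a fixed order. Whenever $K(t,\sigma,s)$ is defined, let $p(t,\sigma,s)$ consist of the two least elements of $K(t,\sigma,s)$ that are in no previously chosen pair. We must see that two such elements are left.

A previously chosen pair $p(t',\sigma',s)$ is contained in $B_{t'}$. If it meets $B_t$, then either $t'=t$, or $t'>t$ and $B_{t'}\cap B_t\ne\emptyset$. In the latter case Lemma 6, applied to $t<t'$, gives $\kappa(t')<\kappa(t)$ and $u_{t'}\le u_t$. By injectivity there are at most $\kappa(t)$ such $t'$, and each has $2^{u_{t'}+1}\le2^{u_t+1}$ sets $\sigma'$. For $t'=t$ there are at most $2^{u_t+1}-1$ earlier $\sigma'$. So at most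
$$\kappa(t)2^{u_t+1}+2^{u_t+1}-1=(\kappa(t)+1)2^{u_t+1}-1$$
earlier pairs meet $B_t$, and they cover at most $2(\kappa(t)+1)2^{u_t+1}-2=m_t-2$ elements of $K(t,\sigma,s)\subseteq B_t$. Since $|K(t,\sigma,s)|\ge m_t$, at least two elements are left. $\square$

The order of processing matters: going downwards in $t$, the competitors of $(t,\sigma)$ are the *later* intervals, and those are the ones that $\kappa(t)$ counts.

**Step 9. The coloring.** *This step defines $R$ and records the property for which it was built.* Define $R$ by recursion on $s$. If $p(t,\sigma,s)=\{x<y\}$, then $x<y<t<s$, because $B_t\subseteq[0,t-1]$, and we put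
$$R(x,s)=1-R(x,y),\qquad R(y,s)=R(x,y).$$
For every other $x<s$ put $R(x,s)=0$. The pairs for $s$ are pairwise disjoint, so this is well defined. The values used on the right belong to columns $y<s$, and $E_s$, hence the pairs, do not depend on $R$. So $R:[\mathbb N]^2\to2$ exists by primitive recursion.

**Lemma 10.** If $H$ is $R$-transitive, $s\in H$, $t<s$, $\sigma\subseteq[0,u_t]$ and $K(t,\sigma,s)$ is defined, then $K(t,\sigma,s)\not\subseteq H$.

**Proof.** If $K(t,\sigma,s)\subseteq H$, then $H$ contains $p(t,\sigma,s)\cup\{s\}$, contrary to Lemma 1. $\square$

## 9. Reading the grouping off a transitive set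

**Step 10. The blocks that $H$ uses.** *This step finds the intervals filled by $H$ and checks that the recursion of Step 6, run on the true past of $H$, sees exactly those intervals.* By $\mathrm{EM}$ let $H$ be infinite and $R$-transitive. By Lemma 7, for every $b$ there is a least $t$ with $u_t\ge b$ and $|H\cap B_t|\ge m_t$, and in particular there is a least $t$ with $|H\cap B_t|\ge m_t$. So $t_i:=t^H_i$ is defined for all $i$, and the sequence exists by primitive recursion. Put
$$\sigma_i=H\cap[0,u_{t_i}],\qquad K_i=H\cap B_{t_i},\qquad\text{so that }|K_i|\ge m_{t_i}.$$

**Lemma 11.** $\mathrm{Prev}(t_i,\sigma_i)=(t_0,\dots,t_{i-1})$, and for $l<i$ we have $\sigma_i\cap[0,u_{t_l}]=\sigma_l$ and $\sigma_i\cap B_{t_l}=K_l$.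

**Proof.** For $t\le u_{t_i}$ we have $B_t\subseteq[0,u_{t_i}]$, so $\sigma_i\cap B_t=H\cap B_t$. Thus for $t\le u_{t_i}$ the conditions in (6) on $t$ are the same for $A=\sigma_i$ as for $A=H$. If $i>0$, then $t_0<\cdots<t_{i-1}\le u_{t_i}$, and by induction on $l<i$ the least $t$ satisfying the condition for $t^{\sigma_i}_l$ is $t_l$. So the sequence $t^{\sigma_i}_0,t^{\sigma_i}_1,\dots$ begins with $t_0,\dots,t_{i-1}$, and these terms are $\le u_{t_i}$. A further term $t=t^{\sigma_i}_i\le u_{t_i}$ would satisfy the condition that defines $t_i=t^H_i$, and $t\le u_{t_i}<t_i$ would contradict the minimality of $t_i$. As the sequence is increasing, $\mathrm{Prev}(t_i,\sigma_i)=(t_0,\dots,t_{i-1})$. The last two equalities hold because $u_{t_l}<t_l\le u_{t_i}$ and $B_{t_l}\subseteq[0,t_l-1]\subseteq[0,u_{t_i}]$. $\square$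

Hence in the definition of $E_s(t_i,\sigma_i)$ the auxiliary data are exactly $t_l,\sigma_l,K_l$ for $l<i$.

**Step 11. On the true path the families exist.** *This step shows that the search for the next family always succeeds; the vetoes enter here, through Lemma 10.*

**Lemma 12.** $E(t_i,\sigma_i)$ is defined for every $i$.

**Proof.** The statement "some $E_s(t_i,\sigma_i)$ is defined" is $\Sigma^0_1$, so we may use $\Sigma^0_1$-induction in its strong form. Suppose $E(t_l,\sigma_l)$ is defined for all $l<i$, and let $J_l$ be its entry with index $K_l$. By $\mathsf B\Sigma^0_1$ choose $s^*$ larger than all $t_l$ and all $\max J_l$ with $l<i$, such that $E_{s^*}(t_l,\sigma_l)$ is defined for all $l<i$.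

*The tail of $H$ avoids the earlier hulls.* Let $s\in H$ with $s>s^*$, and let $l<i$. Then $t_l<s$, and $E_s(t_l,\sigma_l)=E(t_l,\sigma_l)$ by Lemma 8. Suppose $s\in\mathrm{hull}(J_l)$. As $J_l$ is the entry with index $K_l$ and $|K_l|\ge m_{t_l}$, Step 7 gives $K(t_l,\sigma_l,s)=K_l\subseteq H$, contradicting Lemma 10. So the infinite set
$$X=\{s\in H:s>s^*\}$$
is disjoint from $\mathrm{hull}(J_l)$ for all $l<i$.

*A suitable tuple exists.* By Lemma 4 choose $2^{|B_{t_i}|}+2i$ large subsets of $X$ with pairwise disjoint hulls. By Lemma 5 at least $2^{|B_{t_i}|}$ of them have hulls disjoint from $\mathrm{hull}(J_l)$ for all $l<i$. Each chosen set $J$ also satisfies $\min J>s^*>\max J_l$ for all $l<i$. Index $2^{|B_{t_i}|}$ of these sets by the subsets $K$ of $B_{t_i}$. By Lemma 11 the result is a tuple that satisfies conditions 1–4 for $(t_i,\sigma_i)$. So for every $s\ge s^*$ larger than its code, $E_s(t_i,\sigma_i)$ is defined. $\square$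

The tuple $E(t_i,\sigma_i)$ is the one of least code, and its entries need not be subsets of $H$. This does not matter: conditions 1–4 are all that is used about them, and the vetoes make the tail of $H$ avoid the hull of the entry with index $K_i$, wherever that entry comes from.

**Step 12. The sequence.** *This step collects the sets and reaches the target (3).* For every $i$ let $J_i$ be the entry of $E(t_i,\sigma_i)$ with index $K_i$. By Lemma 12 a search for an $s$ with $E_s(t_i,\sigma_i)$ defined always succeeds, and by Lemma 8 the value does not depend on the $s$ found. So $\langle J_i\mid i\in\mathbb N\rangle$ exists by $\Delta^0_1$-comprehension. By Lemma 11, the sets $J_l$ that occur in conditions 3 and 4 for $E(t_i,\sigma_i)$ are exactly the sets $J_l$, $l<i$, of this sequence. Hence each $J_i$ is large by condition 1, and for $l<i$ conditions 3 and 4 give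
$$\mathrm{hull}(J_l)\cap\mathrm{hull}(J_i)=\emptyset,\qquad\max J_l<\min J_i.$$
Thus $J_0<J_1<J_2<\cdots$ are large sets with pairwise disjoint hulls, which is (3). By Step 2 they form an infinite grouping for the transitive coloring, and transferring back along $i\mapsto a_i$ gives an infinite $\mathsf L$-grouping for the original $f$. Together with Step 1, this proves Theorem 2. $\blacksquare$
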